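\title{Eves of $\Lambda$ Fleming--Viot processes: a counterexample and a criterion}

\begin{abstract}
In a $\Lambda$ Fleming--Viot process the family of one ancestor, the primitive Eve, ends up occupying almost the whole population. One may remove this family, ask whether a second ancestor dominates what is left, and repeat. It was conjectured that this yields an infinite sequence of Eves whenever the process has no dust and the $\Lambda$ coalescent does not come down from infinity. We show that the conjecture is false: reproduction events that replace almost the whole population can shrink the complement of the first family so fast that its internal frequencies freeze before one type takes over. We give a necessary and sufficient condition for the existence of Eves, in terms of the divergence of a random clock. We deduce that the conjecture holds when $\int_{(1/2,1)}\log\frac1{1-u}\,u^{-2}\Lambda(du)<\infty$, and that any sufficient condition on the large events alone must imply this one. We also treat an explicit family of measures $\Lambda$.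
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The process and its Eves}

Let $\Lambda$ be a finite measure on $[0,1]$ with $\Lambda(\{1\})=0$, and let $\nu(du)=u^{-2}\Lambda(du)$ on $(0,1)$. The $\Lambda$ Fleming--Viot process $(\rho_t,t\ge0)$ is a Markov process with values in the probability measures on $[0,1]$, started from the Lebesgue measure $\rho_0(dx)=dx$. It describes a population of total mass one whose individuals carry a type in $[0,1]$, and $\rho_t$ is the distribution of types at time $t$. Informally, at rate $\nu(du)$ a parent is chosen uniformly in the population, and a fraction $u$ of the population dies and is replaced by individuals of the parent's type: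
\begin{equation}\label{eq:event}
\rho\longmapsto(1-u)\rho+u\,\delta_x,\qquad x\text{ drawn from }\rho .
\end{equation}
Since $\rho_0$ is diffuse, types label the individuals alive at time $0$, and $\rho_t(\{x\})$ is the size at time $t$ of the family descended from $x$. When $\nu$ is infinite the events accumulate; a rigorous construction is recalled in Section~\ref{sec:lookdown}. Throughout, $\rho$ is c\`adl\`ag for the weak topology and probability spaces are complete.

At each time one can write $\rho_t(dx)=\sum_{i}a_i\delta_{x_i}(dx)+(1-\sum_ia_i)\,dx$ with random $x_i\in[0,1]$, $a_i\ge0$, $\sum_ia_i\le1$. When $\sum_ia_i<1$ we say that $\rho_t$ has \emph{dust}. A point $x\in[0,1]$ is an \emph{ancestral type} if $\rho_t(\{x\})>0$ for some $t>0$. The genealogy of the population is the $\Lambda$ coalescent. This is the Markov process of partitions of $\mathbb N=\{1,2,\dots\}$, started from the partition into singletons, such that in its restriction to $[n]=\{1,\dots,n\}$ any given $k\ge2$ out of $b$ blocks merge at rate $\int u^{k-2}(1-u)^{b-k}\Lambda(du)$. It \emph{comes down from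 infinity} if it has finitely many blocks at all positive times. Let
\[
\Psi(q)=\frac{\Lambda(\{0\})}2q^2+\int_{(0,1)}\big(e^{-qu}-1+qu\big)\,\nu(du),\qquad q\ge0 .
\]

\begin{definition}
The measure $\Lambda$ is in \emph{regime Intensive $\infty$} if $\Lambda(\{0\})=0$, $\int_{(0,1)}u\,\nu(du)=\infty$ and $\int^\infty dq/\Psi(q)=\infty$.
\end{definition}

The second condition ensures that $\rho_t$ has no dust for $t>0$, and the third that the coalescent does not come down from infinity.

\begin{definition}\label{def:eves}
The process admits an \emph{infinite sequence of Eves} if there are random variables $(\mathrm e^i)_{i\ge1}$ with values in $[0,1]$, defined on the same probability space as $\rho$, which are almost surely pairwise distinct ancestral types and satisfy, almost surely, for every $i\ge1$,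
\begin{equation}\label{eq:eve}
\frac{\rho_t(\{\mathrm e^i\})}{\rho_t\big([0,1]\setminus\{\mathrm e^1,\dots,\mathrm e^{i-1}\}\big)}\longrightarrow1\qquad(t\to\infty).
\end{equation}
We say that \emph{there is a second Eve} if there is a pair $(\mathrm e^1,\mathrm e^2)$ with these properties for $i=1,2$.
\end{definition}

For $i=1$, \eqref{eq:eve} reads $\rho_t(\{\mathrm e^1\})\to1$ and characterizes the primitive Eve of Bertoin and Le Gall. For $i=2$ it asks whether the \emph{residual population}, obtained by deleting the family of $\mathrm e^1$ and renormalizing, is in turn taken over by one family. An infinite sequence of Eves ranks the ancestors by the long-time size of their families, each negligible compared with the previous one. The following was conjectured in \cite{Labbe}.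

\begin{quote}
\textbf{Conjecture.} In regime Intensive $\infty$, the $\Lambda$ Fleming--Viot process admits an infinite sequence of Eves, without further condition on $\Lambda$.
\end{quote}

This is the natural guess. In this regime $\rho_t$ consists of infinitely many atoms, so the residual population never disappears. It carries no dust, and since $\nu$ is infinite it never stops reproducing. It looks like a Fleming--Viot process run at a variable speed, and such a process has a primitive Eve provided that its clock runs forever. The question is whether the clock does run forever.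

\subsection{Results}

From now on integrals against $\nu$ are over $(0,1)$, and $\|\Lambda\|=\int u^2\nu(du)$, which lies in $(0,\infty)$ in regime Intensive $\infty$.

\begin{theorem}[Counterexample]\label{thm:counter}
Let
\[
\Lambda(du)=\frac{\mathbf 1_{(0,1/2)}(u)}{\log(1/u)}\,du+\mathbf 1_{[1/2,1)}(u)\,\frac{u^2\,du}{(1-u)\big(\log\frac1{1-u}\big)^{3/2}} .
\]
Then $\Lambda$ is in regime Intensive $\infty$ and there is no second Eve. In particular the conjecture is false.
\end{theorem}

The obstruction comes from the events with $u$ close to $1$, and a logarithmic moment removes it.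

\begin{theorem}[Large events]\label{thm:large}
\begin{enumerate}
\item[(i)] If $\Lambda$ is in regime Intensive $\infty$ and $\int_{(1/2,1)}\log\frac1{1-u}\,\nu(du)<\infty$, there is an infinite sequence of Eves.
\item[(ii)] For every finite measure $\mu$ on $[1/2,1)$ with $\int\log\frac1{1-u}\,\mu(du)=\infty$ there is a measure $\nu_0$ on $(0,1/2)$ such that $\nu=\nu_0+\mu$ is in regime Intensive $\infty$ and there is no second Eve.
\end{enumerate}
\end{theorem}

The restriction of $\nu$ to $[1/2,1)$ is always finite, of mass at most $4\|\Lambda\|$. So by (ii), any condition on this restriction alone that guarantees Eves throughout the regime must imply the condition in (i).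

Both theorems follow from a criterion. For $y\in(0,1]$ and $d\in\mathbb N$ put
\begin{equation}\label{eq:ckappa}
c(y)=\int\frac{u^2(1-u)\,y}{(u+y-uy)^2}\,\nu(du),\qquad \kappa(d)=d\int u^2(1-u)^d\,\nu(du).
\end{equation}
For a sequence $B=(B_i)_{i\ge1}$ of zeros and ones, let $K_d$ be the number of ones before the $d$-th zero. Let $(D_t)$ be the nondecreasing pure-jump Markov chain on $\mathbb N$ with $D_0=1$ which, at rate $\nu(du)$, moves from $d$ to $d+(K_d-1)^+$, where $B$ is an i.i.d.\ Bernoulli($u$) sequence. Section~\ref{sec:levels} realizes this chain and shows that it does not explode.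

\begin{theorem}[Criterion]\label{thm:criterion}
Let $\Lambda$ be in regime Intensive $\infty$. There is a random ancestral type $\mathrm e^1$ with $\rho_t(\{\mathrm e^1\})\to1$ almost surely. With $Y_t=1-\rho_t(\{\mathrm e^1\})$, the following are equivalent:
\begin{enumerate}
\item[(a)] there is an infinite sequence of Eves;
\item[(b)] there is a second Eve;
\item[(c)] $\int_1^\infty c(Y_t)\,dt=\infty$ almost surely.
\end{enumerate}
Moreover, if $\int_0^\infty\kappa(D_t)\,dt=\infty$ almost surely, then (a)--(c) hold; if $\mathbb E\int_0^\infty\kappa(D_t)\,dt<\infty$, they fail.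
\end{theorem}

The last result makes the competition between small and large events explicit.

\begin{theorem}[A family]\label{thm:family}
Let $\nu(du)=\mathbf 1_{(0,1/2)}(u)\,u^{-2}\chi(\log\frac1u)\,du+\mu(du)$, where $\mu$ is a finite measure on $[1/2,1)$ and $\chi:[\log2,\infty)\to(0,\infty)$ is nonincreasing and left-continuous with $\int^\infty\chi(s)\,ds=\infty$. Let
\[
m(\lambda)=\int\min\Big(\log\frac1{1-u},\lambda\Big)\mu(du),\qquad f(r)=\int_{\log2}^r\chi(s)\,ds,
\]
and let $w=-d\chi$ be the measure on $[\log 2,\infty)$ with $w([s,\infty))=\chi(s)-\chi(\infty)$. Then $\Lambda$ is in regime Intensive $\infty$, and: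
\begin{enumerate}
\item[(1)] if $\chi(\infty)>0$ or $m(\infty)<\infty$, there is an infinite sequence of Eves;
\item[(2)] if $\chi(\infty)=0$, $m(\infty)=\infty$ and $\int_{[1,\infty)}\frac r{m(r)}\,w(dr)<\infty$, there is no second Eve;
\item[(3)] if $\chi(\infty)=0$ and $\int_{[1,\infty)}\frac r{f(r)+m(r)}\,w(dr)=\infty$, there is an infinite sequence of Eves;
\item[(4)] hence, when $\chi(\infty)=0$ and $m(\infty)=\infty$: if $m=O(f)$, there is an infinite sequence of Eves; if $f=O(m)$, there is one if and only if $\int_{[1,\infty)}\frac r{m(r)}\,w(dr)=\infty$.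
\end{enumerate}
For example, if $\chi(s)=s^{-\beta}$ for large $s$ with $0<\beta\le1$, and $m(\lambda)\asymp\lambda^\gamma$ with $0<\gamma<1$, there is an infinite sequence of Eves if and only if $\beta+\gamma\le1$.
\end{theorem}

Here $\chi(\infty)$ and $m(\infty)$ are limits, and $O$, $\asymp$ refer to large arguments. Theorem~\ref{thm:counter} is the case $\beta=1$, $\gamma=1/2$.

Section~\ref{sec:freeze} works out the mechanism in the simplest model and explains the formulas above. Sections~\ref{sec:lookdown}--\ref{sec:criterion} prove the criterion by means of the lookdown construction. The remaining sections estimate the growth of $D$: from below in Section~\ref{sec:fast} (Theorems~\ref{thm:family}(2), \ref{thm:counter}, \ref{thm:large}(ii)), and from above in Sections~\ref{sec:log} and~\ref{sec:family} (Theorem~\ref{thm:large}(i) and the rest of Theorem~\ref{thm:family}).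

\section{Freezing of the residual population}\label{sec:freeze}

An event \eqref{eq:event} whose parent has the type of the primitive Eve multiplies every other family by the same factor $1-u$. It shrinks the residual population and leaves its relative frequencies unchanged. Only events with a parent in the residual population change these frequencies, and such parents become rare as the residual population shrinks. The following model, which lies outside regime Intensive $\infty$, shows the effect in its simplest form.

\begin{example}[Events of a single size]\label{ex:single}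
Let $\nu=\delta_u$ with $0<u<1$. Events occur at rate one. The state after $n$ events is given by $\varrho_0(dx)=dx$ and $\varrho_{n+1}=(1-u)\varrho_n+u\delta_{X_{n+1}}$, with $X_{n+1}$ drawn from $\varrho_n$. Let $H_n=1-\sum_x\varrho_n(\{x\})^2$ be the probability that two independent samples from $\varrho_n$ differ. Two samples from $\varrho_{n+1}$ both come from the part $u\delta_{X_{n+1}}$ with probability $u^2$; otherwise they are distributed as two independent samples from $\varrho_n$. So $\mathbb E[H_n]=(1-u^2)^n$. The parent $X_{n+2}$ comes from the part $u\delta_{X_{n+1}}$ with probability $u$, and otherwise is a sample from $\varrho_n$ independent of $X_{n+1}$. Hence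
\[
\mathbb P(X_{n+2}\ne X_{n+1})=(1-u)(1-u^2)^n .
\]
This is summable, so by the Borel--Cantelli lemma there are a random $N$ and a random type $\mathrm e$ with $X_n=\mathrm e$ for all $n>N$. For $n\ge N$,
\[
\varrho_n=(1-u)^{n-N}\varrho_N+\big(1-(1-u)^{n-N}\big)\delta_{\mathrm e}.
\]
Thus $\mathrm e$ is the primitive Eve, and for $x\ne\mathrm e$ the ratio $\varrho_n(\{x\})/\varrho_n([0,1]\setminus\{\mathrm e\})$ does not depend on $n\ge N$. It is less than one, because $\varrho_N$ has the diffuse part $(1-u)^Ndx$. There is no second Eve.
\end{example}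

In regime Intensive $\infty$ the residual population reproduces infinitely often, so it cannot freeze at a finite time. What matters is then the total amount of reproduction that it sees. The rest of this section is heuristic, apart from Example~\ref{ex:uniform}, and is not used in the proofs.

\subsection*{The clock $c(Y)$}
Suppose that a type $x$ has mass $1-y$. In an event of size $u$ the parent is not of type $x$ with probability $y$. The mass outside $x$ then becomes $(1-u)y+u=u+y-uy$, of which the newborn form the fraction $u/(u+y-uy)$. Two individuals sampled outside $x$ are both newborn, and hence share a parent, with probability $u^2/(u+y-uy)^2$. The mass of $x$ is multiplied by $1-u$. This mass is the conditional probability that $x$ is the primitive Eve, so conditioning on $x=\mathrm e^1$ weighs the event by $1-u$. The product of the three factors, integrated against $\nu$, is $c(y)$. Thus $c(Y_t)$ is the rate at which two lineages of the residual population coalesce, and condition (c) says that this clock runs forever.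

\subsection*{The chain $D$}
The process $Y$ is neither monotone nor easy to control. We shall see that $D$ can be coupled with $\rho$ so that, given the past of $\rho$ and $\mathrm e^1$, the variable $D_t$ is geometric with mean $1/Y_t$, and $\kappa(D_t)$ has conditional mean $c(Y_t)$. So $D$ is a monotone Markov substitute for $1/Y$, and $\kappa(D)$ a substitute for $c(Y)$. For $\nu=\delta_u$, the sequence $\kappa(d)=du^2(1-u)^d$ is summable and $D$ leaves each state at rate at least $u^2$, so the clock is finite, in agreement with Example~\ref{ex:single}. At the other extreme the clock need not slow down at all.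

\begin{example}\label{ex:uniform}
Let $\Lambda$ be the Lebesgue measure on $[0,1]$. It belongs to the family of Theorem~\ref{thm:family}, with $\chi\equiv1$, so it is in regime Intensive $\infty$. Here $\kappa(d)=d\int_0^1(1-u)^d\,du=d/(d+1)\ge1/2$, so $\int_0^\infty\kappa(D_t)\,dt=\infty$ and Theorem~\ref{thm:criterion} gives an infinite sequence of Eves.
\end{example}

\subsection*{The race}
Take the family of Theorem~\ref{thm:family} with $\chi(\infty)=0$. The integral defining $\kappa(d)$ is carried by $u$ of order $1/d$, so $\kappa(d)$ is about $\chi(\log d)=w([\log d,\infty))$, and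
\[
\int_0^\infty\kappa(D_t)\,dt\approx\int w(dr)\,\big(\text{time spent by }\log D\text{ below }r\big).
\]
An event of size $u$ multiplies $d$ by about $1/(1-u)$, provided $u$ is larger than $1/d$. Small events therefore increase $\log D$ at rate about $\int_{1/d}^{1/2}u\,\nu(du)=f(\log d)$. A large event adds $\log\frac1{1-u}$, of which at most $r$ is useful for passing level $r$, so large events contribute the rate $m(r)$. The time spent below $r$ is thus about $r/(f(r)+m(r))$, which is the integrand in part (3). For $\chi(s)=1/s$ we have $w(dr)=r^{-2}dr$ and $f(r)\sim\log r$. Without large events the clock is about $\int dr/(r\log r)$, which barely diverges. The large events of Theorem~\ref{thm:counter} have $m(r)\ge2\sqrt r$, and the clock is at most about $\int r^{-3/2}dr<\infty$.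

\section{The lookdown process}\label{sec:lookdown}

From here on $\Lambda$ is in regime Intensive $\infty$. The Eves depend on the whole future of $\rho$, which makes them awkward to condition on. The lookdown construction represents $\rho_t$ as the empirical measure of a sequence of particles ordered by the persistence of their types, and the candidate for $\mathrm e^i$ is then known at time $0$: it is the initial type on level $i$.

\subsection{Construction and known facts}

Let $\mathbf P_u$ be the law of an i.i.d.\ Bernoulli($u$) sequence $B=(B_i)_{i\ge1}$, with expectation $\mathbf E_u$. Let $\mathcal N$ be a Poisson random measure with atoms $(t,u,B)$ and intensity $dt\,\nu(du)\,\mathbf P_u(dB)$, and let $\xi_0(i)$, $i\ge1$, be i.i.d.\ uniform on $[0,1]$, independent of $\mathcal N$. The type on level $i$ at time $t$ is $\xi_t(i)$. At an atom put $I=\{i:B_i=1\}$ and $j=\min I$, and list $\mathbb N\setminus(I\setminus\{j\})$ increasingly as $j_1<j_2<\cdots$; this set is infinite because $u<1$. Then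
\[
\xi_t(j_l)=\xi_{t-}(l)\quad(l\ge1),\qquad \xi_t(i)=\xi_{t-}(j)\quad(i\in I).
\]
In words, the particle on level $j$ is the parent and keeps its level, since $j_j=j$. Its children are inserted on the levels of $I\setminus\{j\}$, and the old particles are pushed up, keeping their order (Figure~\ref{fig:atoms}). The new types on $[n]$ depend only on the old types on $[n]$ and on $I\cap[n]$, and they do not change unless $|I\cap[n]|\ge2$. Atoms with $|I\cap[n]|\ge2$ have rate at most $\binom n2\|\Lambda\|$. So the first $n$ levels form a jump process, consistently in $n$, and this defines $\xi$. Level $1$ never changes its type.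

We use the following facts.
\begin{enumerate}
\item[(F1)] \cite{DK,BBMST} For each fixed $t$, the empirical measures $\frac1n\sum_{i\le n}\delta_{\xi_t(i)}$ converge almost surely to a limit $\rho_t$. The process $(\rho_t)$ has a c\`adl\`ag version, which is the $\Lambda$ Fleming--Viot process. The partition of $\mathbb N$ by equality of types at time $t$ is distributed as the $\Lambda$ coalescent at time $t$.
\item[(F2)] \cite{Pitman} When $\Lambda(\{1\})=0$, either the coalescent has finitely many blocks at all $t>0$ almost surely, or it has infinitely many blocks at all $t$ almost surely.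
\item[(F3)] As in the formulation of the problem \cite{Labbe}: in regime Intensive $\infty$, $\rho_t$ has no dust for $t>0$ and the coalescent does not come down from infinity.
\end{enumerate}
By (F1)--(F3), for fixed $t>0$, almost surely $\rho_t$ is purely atomic and infinitely many types are present in $\xi_t$.

Let $\mathcal G_t$ be the completed $\sigma$-field of $\xi_0$ and the atoms of $\mathcal N$ up to time $t$, and $\mathcal F_t$ that of $(\rho_s,s\le t)$. Then $\mathcal F_t\subset\mathcal G_t$ by (F1). We use repeatedly the \emph{compensation formula}: if $H(s,\omega;u,B)\ge0$ is jointly measurable for the predictable $\sigma$-field of $(\mathcal G_t)$ and the $\sigma$-field of $(u,B)$, then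
\begin{equation}\label{eq:comp}
\mathbb E\sum_{(s,u,B)\in\mathcal N}H(s;u,B)=\mathbb E\int_0^\infty ds\int\nu(du)\,\mathbf E_u\big[H(s;u,B)\big].
\end{equation}
Left-continuous adapted processes are predictable. For a jump process $X$, the values $X_{s-}$ and $X_s$ may be interchanged under the integral $ds$.

\subsection{Sampling from $\rho_t$}

The levels are far from symmetric in the dynamics, yet an observer who sees only $\rho$ cannot tell them apart.

\begin{lemma}\label{lem:sample}
For fixed $t$, given $\mathcal F_t$, the sequence $(\xi_t(i))_{i\ge1}$ is i.i.d.\ with law $\rho_t$.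
\end{lemma}

\begin{proof}
Fix $n$ and consider the atoms with $|I\cap[n]|\ge2$. Let $A_p$ be the set $I\cap[n]$ at the $p$-th of them, $X_p\in[0,1]^n$ the configuration of $[n]$ after it, and $C_p$ the empirical measure of $X_p$. The sets $A_p$ are i.i.d., independent of the atom times and of $X_0$. The probability that $A_p$ equals a given set $A$ is proportional to $\int u^{|A|}(1-u)^{n-|A|}\nu(du)$, which depends on $|A|$ only. Let $\mathcal A_p$ be generated by all atom times, all cardinalities $|A_q|$, and $C_0,\dots,C_p$. We claim that $X_p$ is exchangeable given $\mathcal A_p$.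

This holds for $p=0$. Assume it for $p$, and let $A=A_{p+1}$, $q=|A|$, $j=\min A\le n-q+1$. In $X_{p+1}$ the levels of $A$ carry $V_1=X_p(j)$, and the levels of $[n]\setminus A$ carry, in increasing order, the values $V_2,\dots,V_{n-q+1}$, namely the $X_p(l)$ with $l\le n-q+1$, $l\ne j$. Given $\mathcal A_p$, the vector $X_p$ is exchangeable, and $A$ is independent of $X_p$ and uniform among the sets of cardinality $q$. Since $V$ is a rearrangement of $(X_p(1),\dots,X_p(n-q+1))$ determined by $A$, its law given $\mathcal A_p$ and $A$ is the law of that vector given $\mathcal A_p$. So, given $\mathcal A_p$, $V$ is exchangeable and independent of $A$. For a permutation $\pi$ of $[n]$, the configuration $X_{p+1}\circ\pi$ is built by the same recipe from the set $\pi^{-1}(A)$ and from a rearrangement of $V$ that fixes $V_1$ and is determined by $A$ and $\pi$. This pair has the same law as $(A,V)$ given $\mathcal A_p$. Hence $X_{p+1}$ is exchangeable given $\mathcal A_p$. It remains so given $\mathcal A_{p+1}$, because $C_{p+1}$ is a symmetric function of $X_{p+1}$. This proves the claim.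

The number $P$ of atoms up to time $t$ is $\mathcal A_0$-measurable, and on $\{P=p\}$ the empirical measures of $[n]$ at times $s\le t$ are $\mathcal A_p$-measurable. So $(\xi_t(1),\dots,\xi_t(n))$ is exchangeable given these empirical measures. Let $n\to\infty$. By (F1), for $s_1,\dots,s_p\le t$, bounded continuous $\psi$, bounded continuous $\varphi$ depending on finitely many coordinates, and a finite permutation $\pi$,
\[
\mathbb E[\varphi(\xi_t\circ\pi)\psi(\rho_{s_1},\dots,\rho_{s_p})]=\mathbb E[\varphi(\xi_t)\psi(\rho_{s_1},\dots,\rho_{s_p})].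
\]
Thus $\xi_t$ is exchangeable under its conditional law given $\mathcal F_t$. By de Finetti's theorem an exchangeable sequence is, given the limit of its empirical measures, i.i.d.\ with that limit as law. Here the limit is $\rho_t$, which is $\mathcal F_t$-measurable.
\end{proof}

\subsection{The order of the types}

Let $L_i(t)=\inf\{l:\xi_t(l)=\xi_0(i)\}$ be the lowest level that carries the $i$-th initial type.

\begin{lemma}\label{lem:order}
Almost surely, for all $t\ge0$, the levels $1=L_1(t)<L_2(t)<\cdots$ are finite, each $L_i$ is nondecreasing in $t$, and at an atom $L_i(t)=j_{L_i(t-)}$. For each fixed $t>0$, almost surely, the atoms of $\rho_t$ are exactly the $\xi_0(i)$, $i\ge1$, and $\xi_0(1),\xi_0(2),\dots$ are the successive distinct values of the sequence $\xi_t$.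
\end{lemma}

\begin{proof}
Call a configuration of $[n]$ \emph{ordered} if its types are $\xi_0(1),\dots,\xi_0(p)$ for some $p$, with first occurrences in this order. The initial configuration is ordered, and so is every initial segment of an ordered configuration. At an atom with $|I\cap[n]|=q\ge 2$, the new configuration contains the types of the old levels $1,\dots,n-q+1$. A type that first occurred on such a level $l$ now first occurs on $j_l$, because children are placed above their parent, whose type is already present on level $j$. Since $l\mapsto j_l$ is increasing and $j_l\ge l$, the configuration stays ordered and first occurrences only move up. Letting $n$ vary, we find that $L_i$ is nondecreasing in $t$ and that $L_{i+1}(t)<\infty$ implies $L_i(t)<L_{i+1}(t)$. At rational times infinitely many types are present, so all $L_i$ are finite, and by monotonicity they are finite at all times. Finally, for fixed $t>0$, $\rho_t$ is purely atomic, so by Lemma~\ref{lem:sample} the types present in $\xi_t$ are exactly its atoms.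
\end{proof}

This is where the absence of coming down from infinity enters: no initial type is pushed to infinity in finite time.

\subsection{The masses of the atoms}

Weak right-continuity of $\rho$ does not control the mass of a point, while \eqref{eq:eve} is a statement about such masses at all large times. Martingales fill the gap. Let $(x_n)_{n\ge1}$ be an $\mathcal F_1$-measurable enumeration of the atoms of $\rho_1$, for instance by decreasing mass with ties broken by position. Almost surely $\{x_n\}=\{\xi_0(i)\}$. If $\varphi(\omega,x)$ is bounded and depends $\mathcal F_1$-measurably on $\omega$, then Lemma~\ref{lem:sample} and $\xi_t(1)=\xi_0(1)$ give $\rho_t(\varphi)=\mathbb E[\varphi(\xi_0(1))\mid\mathcal F_t]$ for $t\ge1$. So $(\rho_t(\varphi))_{t\ge1}$ is a martingale.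

\begin{lemma}\label{lem:masses}
Almost surely:
\begin{enumerate}
\item[(i)] $t\mapsto\rho_t(\{x_n\})$ is c\`adl\`ag on $[1,\infty)$ for all $n$;
\item[(ii)] $\sup_{t\ge1}\big(1-\sum_{n\le M}\rho_t(\{x_n\})\big)\to0$ as $M\to\infty$;
\item[(iii)] $\inf_{1\le t\le T}\rho_t(\{x_n\})>0$ for all $n$ and $T\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The continuous functions $\varphi_p(x)=(1-p|x-x_n|)^+$ decrease to $\mathbf 1_{\{x_n\}}$, and the $\rho_t(\varphi_p)$ are c\`adl\`ag martingales. Apply Doob's $L^2$ inequality to $\rho_t(\varphi_p)-\rho_t(\varphi_{p'})\ge0$ for $p'\ge p$ and let $p'\to\infty$; both sides increase, so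
\[
\mathbb E\sup_{1\le t\le T}\big(\rho_t(\varphi_p)-\rho_t(\{x_n\})\big)^2\le4\,\mathbb E\big(\rho_T(\varphi_p)-\rho_T(\{x_n\})\big)^2 .
\]
The right side tends to $0$ as $p\to\infty$, and the supremum on the left decreases in $p$, so it tends to $0$ almost surely. Thus $\rho_\cdot(\{x_n\})$ is a uniform limit of c\`adl\`ag functions on $[1,T]$.

(ii) The process $1-\sum_{n\le M}\rho_t(\{x_n\})$ is a nonnegative c\`adl\`ag martingale. By the maximal inequality its supremum exceeds $\varepsilon$ with probability at most $\varepsilon^{-1}\mathbb E[1-\sum_{n\le M}\rho_1(\{x_n\})]$, which tends to $0$ since $\rho_1$ has no dust. The supremum decreases in $M$.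

(iii) Let $W_t=\rho_t(\{x_n\})$, let $T$ be an integer and $\zeta_p=\inf\{t\ge1:W_t<1/p\}$. Optional stopping and right-continuity give $\mathbb E[W_T;\zeta_p\le T]=\mathbb E[W_{\zeta_p};\zeta_p\le T]\le1/p$. Hence $\mathbb E[W_T;\inf_{[1,T]}W=0]=0$. But $W_T>0$ almost surely, since $\rho_T$ and $\rho_1$ have the same atoms by Lemma~\ref{lem:order}.
\end{proof}

\section{The two lowest levels outside the first $k$ types}\label{sec:levels}

Let $\mathcal E_k=\{\xi_0(1),\dots,\xi_0(k)\}$, with $\mathcal E_0=\emptyset$. To decide whether one type takes over the population outside $\mathcal E_k$, sample two individuals from it and ask whether they have the same type. In the lookdown process such a sample is at hand: the two lowest particles with types outside $\mathcal E_k$.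

\subsection{The chain $(a,b)$}

Fix $k\ge1$. Let $a_t=L_{k+1}(t)$ be the first level whose type is not in $\mathcal E_k$ and $b_t\le L_{k+2}(t)$ the second one, so that $(a_0,b_0)=(k+1,k+2)$. Consider an atom and write $(a,b)=(a_{t-},b_{t-})$.
\begin{itemize}
\item If $j<a$ or $a<j<b$, the parent and all children have types in $\mathcal E_k$. The pair moves to $(j_a,j_b)$, and the two particles carry their types along.
\item If $j=a$ and $I\cap(a,b]=\emptyset$, the levels up to $b$ do not change.
\item If $j=a$ and $I\cap(a,b]\ne\emptyset$, then $a$ stays, the old particle on $b$ is pushed above $b$, and the new second level is $\min(I\setminus\{a\})\le b$, which carries the type $\xi_0(k+1)$. We call this a \emph{coalescing atom}.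
\item If $j\ge b$, the levels up to $b$ do not change.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=0.5cm,every node/.style={font=\small}]
\node[gray] at (-1,8) {level};
\foreach \y in {1,...,7} \node[gray] at (-1,\y) {\y};
\foreach \y/\s in {1/1,2/1,3/2,4/1,5/3,6/1,7/2} {\node at (0,\y) {\s}; \node at (5,\y) {\s};}
\foreach \y/\s in {1/1,2/1,3/1,4/2,5/1,6/1,7/3} \node at (2,\y) {\s};
\foreach \y/\s in {1/1,2/1,3/2,4/2,5/1,6/3,7/1} \node at (7,\y) {\s};
\foreach \y/\s in {1/1,2/2,3/4,4/6,5/7} \draw[->] (0.25,\y) -- (1.75,\s);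
\foreach \s in {3,5} \draw[->,dashed] (0.25,2) -- (1.75,\s);
\foreach \y/\s in {1/1,2/2,3/3,4/5,5/6,6/7} \draw[->] (5.25,\y) -- (6.75,\s);
\draw[->,dashed] (5.25,3) -- (6.75,4);
\foreach \x/\y in {0/3,0/5,2/4,2/7,5/3,5/5,7/3,7/4} \draw (\x,\y) circle (6pt);
\node at (1,0) {$I\cap[7]=\{2,3,5\}$};
\node at (6,0) {$I\cap[7]=\{3,4\}$};
\end{tikzpicture}
\caption{Two lookdown atoms acting on the first seven levels. In each panel the left column is the configuration before the atom and the right column the one after it; the entry $i$ stands for the type $\xi_0(i)$. Solid arrows move old particles, dashed arrows create children. Circles mark the two lowest levels $(a,b)$ whose type is not $\xi_0(1)$. Left: the parent has type $1$, and $(a,b)$ is pushed from $(3,5)$ to $(4,7)$. Right: the parent sits on level $a$ and a child lands below $b$; this is a coalescing atom, after which both circled levels carry type $2$.}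
\label{fig:atoms}
\end{figure}

These rules involve only $(a,b)$ and $B$, not $k$. They define a Markov jump chain on the pairs $2\le a<b$. It moves, or meets a coalescing atom, only at atoms with $|I\cap[b]|\ge2$, hence at a finite rate. It does not explode from any starting point: each rule gives a new second coordinate at most $j_b$, so $b_t\le L_{b_0}(t)$ by Lemma~\ref{lem:order} and induction over the atoms. In state $(a,b)$ coalescing atoms occur at rate
\[
\theta(a,b)=\int(1-u)^{a-1}u\big(1-(1-u)^{b-a}\big)\nu(du)\le(b-a)\|\Lambda\| .
\]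
Let $\sigma^k$ be the time of the first coalescing atom, and $\sigma=\sigma^1$. Always $\xi_t(a_t)=\xi_0(k+1)$, while $\xi_t(b_t)=\xi_0(k+2)$ for $t<\sigma^k$ and $\xi_t(b_t)=\xi_0(k+1)$ for $t\ge\sigma^k$. Hence
\begin{equation}\label{eq:sigma}
\{\sigma^k\le t\}=\{\xi_t(a_t)=\xi_t(b_t)\}.
\end{equation}
Let $p(a,b)$ be the probability that the chain started from $(a,b)$ never meets a coalescing atom, so that $\mathbb P(\sigma^k=\infty)=p(k+1,k+2)$. The next lemma is the reason why the second Eve decides the existence of all the others.

\begin{lemma}\label{lem:reach}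
If $p(a,b)>0$ for some $2\le a<b$, then $p(2,3)>0$.
\end{lemma}

\begin{proof}
Let $(a,b)\ne(2,3)$, so that $b\ge4$. Atoms with $B_a=B_b=0$ and $B_i=1$ for the other $i\in[b]$ have rate $\int u^{b-2}(1-u)^2\nu(du)\in(0,\infty)$. They have $j=1$ and $(j_1,j_2,j_3)=(1,a,b)$, so from $(2,3)$ they are not coalescing and move the chain to $(a,b)$. The total rate of moves and coalescing atoms at $(2,3)$ is finite, so with positive probability the first of them is of this kind. The strong Markov property concludes the proof.
\end{proof}

\subsection{The chain $D$}\label{sec:D}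

Let $Z_d=d+K_d$ be the position of the $d$-th zero of $B$. We compute $j_a$ for $a=d+1\ge2$. If $j<a$, at most $d-1$ of the levels in $[d]$ are zeros, so $Z_d\ge a>j$ and $K_d\ge1$. The set $\{j_1,j_2,\dots\}$ consists of $j$ and the zeros of $B$, and exactly $d+1$ of its elements are at most $Z_d$, so $j_a=Z_d$. If $j\ge a$, then $K_d=0$ and $j_a=a$. In both cases
\[
j_{d+1}-1=d+(K_d-1)^+=\max(d,Z_d-1).
\]
By Lemma~\ref{lem:order}, $L_{d+1}(t)-1$ is therefore the chain of Theorem~\ref{thm:criterion} started from $d$, and it does not explode. We write $\mathbb P_d,\mathbb E_d$ for its law, and on the lookdown space we set $D_t=L_2(t)-1$, which is $a_t-1$ for $k=1$. Since $L_{d+1}<L_{d+2}$, the chains started from different points are coupled monotonically in the starting point.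

We collect the tools for later estimates. Under $\mathbf P_u$, $K_d$ is a sum of $d$ independent geometric variables with $\mathbf E_u[s^{K_d}]=\big(\frac{1-u}{1-us}\big)^d$. Evaluating at $s=0$ and differentiating at $s=1$,
\begin{equation}\label{eq:moments}
\mathbf P_u(K_d=0)=(1-u)^d,\qquad\mathbf E_u[K_d]=\frac{du}{1-u},\qquad\mathbf E_u[K_d(K_d-1)]=\frac{d(d+1)u^2}{(1-u)^2}.
\end{equation}
Since $(K-1)^+=K-1+\mathbf 1_{\{K=0\}}$ and $\frac u{1-u}=u+\frac{u^2}{1-u}$,
\begin{equation}\label{eq:small}
\mathbf E_u[(K_d-1)^+]\le\big[(1-u)^d-1+du\big]+2du^2\qquad\text{for }u\le\tfrac12 .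
\end{equation}
If $B_1=B_2=1$ then $K_d\ge2$, so every state is left at rate at least $\|\Lambda\|$. As $D$ is nondecreasing, the expected total time spent in any state is at most $1/\|\Lambda\|$. With $T_L=\inf\{t:D_t\ge L\}$,
\begin{equation}\label{eq:tau}
\tau(L):=\mathbb E_1[T_L]=\mathbb E_1\int_0^\infty\mathbf 1_{\{D_t<L\}}\,dt\le\lceil L\rceil/\|\Lambda\|<\infty .
\end{equation}
Finally, for $\psi(d,d')\ge0$ with $\psi(d,d)=0$, call $\bar\psi(d)=\int\nu(du)\,\mathbf E_u[\psi(d,d+(K_d-1)^+)]$ the \emph{mean rate} of $\psi$ at $d$. For a predictable $\Gamma\ge0$, \eqref{eq:comp} gives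
\begin{equation}\label{eq:compD}
\mathbb E\sum_{s>0}\Gamma_s\,\psi(D_{s-},D_s)=\mathbb E\int_0^\infty\Gamma_s\,\bar\psi(D_s)\,ds .
\end{equation}

\subsection{Conditional laws}

For $k\ge0$ let $\mathcal F^k_t=\mathcal F_t\vee\sigma(\xi_0(1),\dots,\xi_0(k))\subset\mathcal G_t$, and
\[
\rho^k_t=\frac{\rho_t(\,\cdot\setminus\mathcal E_k)}{\rho_t([0,1]\setminus\mathcal E_k)},\qquad R^k_t=\rho^k_t(\{\xi_0(k+1)\}),\qquad Y_t=1-\rho_t(\{\xi_0(1)\}),\qquad S_t=\sum_x\rho^1_t(\{x\})^2 .
\]
Note that $R^{i-1}_t$ is the ratio in \eqref{eq:eve} for the candidates $\mathrm e^i=\xi_0(i)$. We show in Section~\ref{sec:criterion} that $\xi_0(1)$ is the primitive Eve, so that $Y$ is the process of Theorem~\ref{thm:criterion}.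

\begin{lemma}\label{lem:cond}
Fix $t>0$.
\begin{enumerate}
\item[(i)] Given $\mathcal F^k_t$, the values of $\xi_t$ outside $\mathcal E_k$, in order of level, are i.i.d.\ with law $\rho^k_t$. In particular $\mathbb P(\xi_0(k+1)\in\cdot\mid\mathcal F^k_t)=\rho^k_t$.
\item[(ii)] $\mathbb E[R^0_t]=1-e^{-\|\Lambda\|t}$, $\mathbb E[R^k_t]=\mathbb P(\sigma^k\le t)$ for $k\ge1$, and $S_t=\mathbb P(\sigma\le t\mid\mathcal F^1_t)$.
\item[(iii)] For $k=1$,
\begin{gather}
\mathbb E[\theta(a_t,b_t)\mid\mathcal F^1_t]=c(Y_t)=\mathbb E[\kappa(D_t)\mid\mathcal F^1_t],\label{eq:clock}\\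
\mathbb E[\mathbf 1_{\{\sigma>t\}}\theta(a_t,b_t)\mid\mathcal F^1_t]=(1-S_t)\,c(Y_t).\label{eq:clock2}
\end{gather}
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $k=0$ this is Lemma~\ref{lem:sample}. For $k\ge1$, by Lemma~\ref{lem:order}, $L_k(t)$ is the level at which the $k$-th distinct value of $\xi_t$ appears. It is a stopping time of the sequence $\xi_t$, all values up to it lie in $\mathcal E_k$, and they determine $\xi_0(1),\dots,\xi_0(k)$. Given $\mathcal F_t$ and these values, the values above $L_k(t)$ are i.i.d.\ with law $\rho_t$, so those outside $\mathcal E_k$ are i.i.d.\ with law $\rho^k_t$, which is $\mathcal F^k_t$-measurable. The first of them is $\xi_0(k+1)$.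

(ii) By (i), both $\mathbb E[R^k_t\mid\mathcal F^k_t]$ and the conditional probability that the first two values outside $\mathcal E_k$ agree are equal to $\sum_x\rho^k_t(\{x\})^2$. For $k\ge1$ use \eqref{eq:sigma}. For $k=0$, level $2$ takes the type of level $1$ at the first atom with $B_1=B_2=1$, and such atoms have rate $\|\Lambda\|$.

(iii) Given $\mathcal F^1_t$, the values $\xi_t(i)$, $i\ge2$, are i.i.d.\ with law $\rho_t$, and each differs from $\xi_0(1)$ with probability $y=Y_t$. Hence $D_t=a_t-1$, $b_t-a_t$ and the two types on $a_t,b_t$ are conditionally independent. The first two have the law of a geometric variable $G$ with $\mathbb P(G=d)=(1-y)^{d-1}y$, $d\ge1$, and the types have law $\rho^1_t$. From $\mathbb E[s^G]=\frac{ys}{1-(1-y)s}$ and $\mathbb E[Gs^G]=\frac{ys}{(1-(1-y)s)^2}$, with $s=1-u$ and $1-(1-y)(1-u)=u+y-uy$, we get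
\[
\mathbb E[(1-u)^G]=\frac{y(1-u)}{u+y-uy},\qquad1-\mathbb E[(1-u)^G]=\frac u{u+y-uy},\qquad\mathbb E[G(1-u)^G]=\frac{y(1-u)}{(u+y-uy)^2}.
\]
The product of the first two expressions, integrated against $u\,\nu(du)$, is the conditional mean of $\theta(a_t,b_t)$. The third, integrated against $u^2\nu(du)$, is that of $\kappa(D_t)$. Both equal $c(y)$. By \eqref{eq:sigma} the event $\{\sigma>t\}$ depends only on the two types, so it is conditionally independent of $(a_t,b_t)$, and \eqref{eq:clock2} follows from (ii).
\end{proof}

We record the path properties used below; they hold almost surely on $[1,\infty)$. Since $\rho_t([0,1]\setminus\mathcal E_k)\ge\rho_t(\{\xi_0(k+1)\})$ and $\{\xi_0(i)\}=\{x_n\}$, Lemma~\ref{lem:masses}(iii) bounds this denominator away from $0$ on each $[1,T]$. So $Y$ and all $\rho^k_\cdot(\{x_n\})$ are right-continuous. By Lemma~\ref{lem:masses}(ii) the $x_n$ carry all the mass at all times and $\sum_n\rho_t(\{x_n\})^2$ converges uniformly in $t$, so $S_t=Y_t^{-2}\big(\sum_n\rho_t(\{x_n\})^2-(1-Y_t)^2\big)$ is right-continuous. As $u+y-uy\ge y$, the integrand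 of $c(y)$ is at most $u^2/y$. Thus $c$ is continuous on $(0,1]$ by dominated convergence, $c(y)\le\|\Lambda\|/y$, the process $c(Y)$ is right-continuous, and
\begin{equation}\label{eq:local}
\int_1^Tc(Y_s)\,ds<\infty\quad\text{for all }T\ge1 .
\end{equation}

\section{Proof of the criterion}\label{sec:criterion}

We add to (a)--(c) the statement
\begin{enumerate}
\item[(d)] $\sigma<\infty$ almost surely on the lookdown space,
\end{enumerate}
and prove (d)$\Rightarrow$(a)$\Rightarrow$(b)$\Rightarrow$(d) and (c)$\Leftrightarrow$(d). The implication (a)$\Rightarrow$(b) is immediate. Lemma~\ref{lem:cond}(ii) controls $R^k_t$ in mean only, and the first step upgrades this.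

\begin{lemma}\label{lem:L1}
Let $k\ge0$. If $\mathbb E[R^k_t]\to1$, then $R^k_t\to1$ almost surely as $t\to\infty$.
\end{lemma}

\begin{proof}
Since $R^k_t\le1$, we have $R^k_{t_p}\to1$ almost surely along some sequence $t_p\to\infty$. The mean of the probability measure $\rho^k_{t_p}$ is within $1-R^k_{t_p}$ of $\xi_0(k+1)$, so $\xi_0(k+1)$ is measurable for $\mathcal F^k_\infty=\bigvee_t\mathcal F^k_t$. By Lemma~\ref{lem:cond}(i), $\rho^k_t(\{x_n\})=\mathbb P(\xi_0(k+1)=x_n\mid\mathcal F^k_t)$ for $t\ge1$. This is a bounded right-continuous martingale, so it converges almost surely, and by L\'evy's theorem the limit is $\mathbb P(\xi_0(k+1)=x_n\mid\mathcal F^k_\infty)=\mathbf 1_{\{\xi_0(k+1)=x_n\}}$. As $\xi_0(k+1)$ is one of the $x_n$, the claim follows.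
\end{proof}

For $k=0$ the hypothesis holds by Lemma~\ref{lem:cond}(ii), so $\xi_0(1)$ is the primitive Eve on the lookdown space. The Eves must, however, live on the space that carries $\rho$, which may be any space.

\begin{lemma}\label{lem:transfer}
Let $n\in\mathbb N\cup\{\infty\}$, and suppose that $R^{i-1}_t\to1$ almost surely on the lookdown space for all finite $i\le n$. Then on every probability space carrying the process $\rho$ there are $\mathrm e^i$, $i\le n$ finite, with the properties of Definition~\ref{def:eves}. Moreover statement (c) depends only on the law of $\rho$.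
\end{lemma}

\begin{proof}
Define measurable functions $\Xi_i$ of $(\rho_p)_{p\in\mathbb N}$ inductively: $\Xi_i$ is the limit as $p\to\infty$ of the mean of $\rho_p$ conditioned on the complement of $\{\Xi_1,\dots,\Xi_{i-1}\}$, and $0$ if this limit is not defined. On the lookdown space $\Xi_i=\xi_0(i)$ almost surely, by induction and the bound on the mean used in the previous proof. So there, almost surely, the $\Xi_i$ are distinct, $\inf\{\rho_s(\{\Xi_i\}):s\in\mathbb Q\cap[1,T]\}>0$ for all integers $T$, and \eqref{eq:eve} holds for $\mathrm e^i=\Xi_i$ along rational times. These properties involve countably many times, so they hold almost surely on every space.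

It remains to pass to real times. Let $g$ be a finite nonnegative combination of indicators of points. It is upper semicontinuous, so weak right-continuity gives $\rho_t(g)\ge\limsup_{s\downarrow t}\rho_s(g)$. With $g=\mathbf 1_{\{\Xi_i\}}$ we get $\rho_t(\{\Xi_i\})>0$ for all $t\ge1$, so $\Xi_i$ is an ancestral type and the denominator in \eqref{eq:eve} is positive. The ratio in \eqref{eq:eve} is at least $1-\varepsilon$ if and only if $\rho_t(g)\ge1-\varepsilon$ for $g=\mathbf 1_{\{\Xi_i\}}+(1-\varepsilon)\sum_{l<i}\mathbf 1_{\{\Xi_l\}}$. If this holds at all rational times after $T$, it holds at all real times after $T$.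

Two types cannot both have mass tending to one, so $\mathrm e^1=\Xi_1$ almost surely. The integral $\int_1^\infty c(1-\rho_t(\{\Xi_1\}))\,dt$, with the convention $c(0)=0$, is a measurable function of the c\`adl\`ag path, so its law is the same on every space.
\end{proof}

The case $n=1$ proves the first assertion of Theorem~\ref{thm:criterion}, and we may study (c) on the lookdown space with $\mathrm e^1=\xi_0(1)$.

\begin{proof}[Proof of (d)$\Rightarrow$(a)]
If $p(2,3)=0$, then $p(k+1,k+2)=0$ for all $k\ge1$ by Lemma~\ref{lem:reach}. So $\mathbb E[R^k_t]=\mathbb P(\sigma^k\le t)\to1$ for all $k\ge 1$, and Lemmas~\ref{lem:L1} and~\ref{lem:transfer} give (a).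
\end{proof}

\begin{proof}[Proof of (b)$\Rightarrow$(d)]
Suppose that (b) holds on some probability space, and let $\alpha_n\ge\alpha'_n$ be the two largest masses of atoms of $\rho_n$. For large $n$, the type $\mathrm e^1$ has more than half of the mass, and $\mathrm e^2$ has more than half of the remaining mass, which is positive because $\rho_n$ has infinitely many atoms. So $\alpha_n=\rho_n(\{\mathrm e^1\})$ and $\alpha'_n=\rho_n(\{\mathrm e^2\})$ for large $n$, and $\alpha'_n/(1-\alpha_n)\to1$ almost surely. This depends only on the law of $(\rho_n)_{n\in\mathbb N}$, so it holds on the lookdown space. There $\alpha_n=\rho_n(\{\xi_0(1)\})$ for large $n$, and then $\alpha'_n/(1-\alpha_n)$ is the largest mass of an atom of $\rho^1_n$. Hence $S_n\ge(\alpha'_n/(1-\alpha_n))^2$ for large $n$, so $S_n\to1$ and $\mathbb P(\sigma\le n)=\mathbb E[S_n]\to1$.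
\end{proof}

It remains to relate $\sigma$ to the clock. The true rate of coalescing atoms is $\theta(a,b)$, and we know only its conditional mean $c(Y)$. The compensation formula lets us exchange the two, as long as they are integrated against weights that are measurable for $\mathcal F^1_s$.

\begin{proof}[Proof of (c)$\Rightarrow$(d)]
For $1\le s\le t$, Lemma~\ref{lem:cond}(ii) gives $\mathbb E[S_t\mid\mathcal F^1_s]=\mathbb P(\sigma\le t\mid\mathcal F^1_s)\ge S_s$. So $S$ is a bounded right-continuous submartingale, and $S_t\to S_\infty$ almost surely. There is at most one coalescing atom at a time $s\le\sigma$, so \eqref{eq:comp} and \eqref{eq:clock2} give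
\[
1\ge\mathbb E\int_1^\infty\mathbf 1_{\{\sigma>s\}}\theta(a_s,b_s)\,ds=\mathbb E\int_1^\infty(1-S_s)\,c(Y_s)\,ds .
\]
Thus $\int_1^\infty(1-S_s)c(Y_s)\,ds<\infty$ almost surely. On $\{S_\infty<1\}$ the factor $1-S_s$ is bounded below for $s$ beyond some $T$, so $\int_T^\infty c(Y_s)\,ds<\infty$, and $\int_1^\infty c(Y_s)\,ds<\infty$ by \eqref{eq:local}. Under (c) this event is null. Hence $S_\infty=1$ almost surely and $\mathbb P(\sigma\le t)=\mathbb E[S_t]\to1$.
\end{proof}

\begin{proof}[Proof of (d)$\Rightarrow$(c)]
Suppose that $2\varepsilon:=\mathbb P(\int_1^\infty c(Y_s)\,ds<\infty)>0$. On this event the tail integrals tend to zero, so there is $t_0\ge1$ such that $\Omega_0=\{\int_{t_0}^\infty c(Y_s)\,ds<\varepsilon\}$ has probability larger than $\varepsilon$. For $s\ge t_0$ let $\Gamma_s$ be the indicator of $\{\int_{t_0}^sc(Y_v)\,dv<\varepsilon\}$. It is $\mathcal F^1_s$-measurable, and it is predictable since the integral is continuous and adapted. By \eqref{eq:comp} and \eqref{eq:clock}, the expected number of coalescing atoms at times $s>t_0$ with $\Gamma_s=1$ is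
\[
\mathbb E\int_{t_0}^\infty\Gamma_s\,\theta(a_s,b_s)\,ds=\mathbb E\int_{t_0}^\infty\Gamma_s\,c(Y_s)\,ds\le\varepsilon .
\]
On $\Omega_0$ we have $\Gamma\equiv1$, so the probability of no coalescing atom after $t_0$ is at least $\mathbb P(\Omega_0)-\varepsilon>0$. By the Markov property this probability is $\mathbb E[p(a_{t_0},b_{t_0})]$, so $p(a,b)>0$ for some state, and Lemma~\ref{lem:reach} gives $\mathbb P(\sigma=\infty)=p(2,3)>0$.
\end{proof}

\begin{proof}[Proof of the statements on $D$]
If $\mathbb E\int_0^\infty\kappa(D_t)\,dt<\infty$, then $\mathbb E\int_1^\infty c(Y_t)\,dt<\infty$ by \eqref{eq:clock}, and (c) fails. Suppose that $\int_0^\infty\kappa(D_t)\,dt=\infty$ almost surely. On $[0,1]$ the path $D$ takes finitely many values, so $\int_1^\infty\kappa(D_t)\,dt=\infty$ as well. For $C>0$ let $\Gamma_s$ be the indicator of $\{\int_1^sc(Y_v)\,dv\le C\}\in\mathcal F^1_s$. By \eqref{eq:clock}, $\mathbb E\int_1^\infty\Gamma_s\kappa(D_s)\,ds=\mathbb E\int_1^\infty\Gamma_sc(Y_s)\,ds\le C$. On $\{\int_1^\infty c(Y_s)\,ds\le C\}$ we have $\Gamma\equiv1$, so $\int_1^\infty\kappa(D_s)\,ds<\infty$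 almost surely on this event, which is therefore null. As $C$ is arbitrary, (c) holds. This completes the proof of Theorem~\ref{thm:criterion}.
\end{proof}

\section{Fast growth of $D$: no second Eve}\label{sec:fast}

To make $\mathbb E\int\kappa(D_t)\,dt$ finite we need an upper bound on the time that $D$ spends below a level. It suffices to use the large events, each of which multiplies $D$ by a power of $1/(1-u)$ with probability at least one half.

\begin{lemma}\label{lem:upper}
Let $\mu$ be a measure on $[1/2,1)$ with $\nu\ge\mu$, let $\lambda>0$, and suppose that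
\[
m_*(\lambda)=\int_{[63/64,1)}\min\Big(\log\frac1{1-u},\lambda\Big)\mu(du)>0 .
\]
Then $\tau(e^\lambda)\le16\lambda/m_*(\lambda)$.
\end{lemma}

\begin{proof}
Let $u\ge63/64$ and $v=1-u\le1/64$. Under $\mathbf P_u$, $Z_d=G_1+\dots+G_d$ with i.i.d.\ gaps $G_i\ge1$ such that $\mathbf P_u(G_i>n)=(1-v)^n$. By Bernoulli's inequality,
\[
\mathbf P_u(G_i\ge2v^{-1/2})\ge(1-v)^{2v^{-1/2}}\ge1-2v^{1/2}\ge\tfrac34 .
\]
The number of gaps shorter than $2v^{-1/2}$ has mean at most $d/4$, so by Markov's inequality it exceeds $d/2$ with probability at most $\frac12$. On the complementary event $Z_d\ge dv^{-1/2}$, and the new state is at least $dv^{-1/2}-1\ge dv^{-1/4}$, because $v^{-1/4}\ge2$ and so $dv^{-1/4}(v^{-1/4}-1)\ge1$.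

Let $h(d)=\min(\log d,2\lambda)$, which is nondecreasing. If $\log d<\lambda$, such a jump increases $h$ by at least $\min(\frac14\log\frac1v,\lambda)\ge\frac14\min(\log\frac1v,\lambda)$. So the mean rate of $\psi(d,d')=h(d')-h(d)$ at $d<e^\lambda$ is at least $\frac18m_*(\lambda)$. The increments of $h(D)$ sum to at most $2\lambda$, and \eqref{eq:compD} with $\Gamma_s=\mathbf 1_{\{D_{s-}<e^\lambda\}}$ gives $\frac18m_*(\lambda)\tau(e^\lambda)\le2\lambda$.
\end{proof}

\begin{lemma}\label{lem:regime}
The measures of Theorem~\ref{thm:family} are in regime Intensive $\infty$.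
\end{lemma}

\begin{proof}
The measure $\Lambda(du)=u^2\nu(du)$ does not charge $0$ or $1$ and has mass at most $\frac12\chi(\log2)+\mu([1/2,1))$. The substitution $s=\log\frac1u$ gives $\int_{(0,1/2)}u\,\nu(du)=\int_{\log2}^\infty\chi(s)\,ds=\infty$. Use $e^{-x}-1+x\le x^2/2$ for $u<1/q$ and $e^{-x}-1+x\le x$ for $u\ge1/q$, with $x=qu$. For $q\ge2$,
\[
\Psi(q)\le\chi(\log2)\Big(\frac q2+q\log\frac q2\Big)+q\,\mu([1/2,1))=O(q\log q),
\]
so $\int^\infty dq/\Psi(q)=\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}(2)]
Since $\chi(\infty)=0$, we have $\chi(\log\frac1u)=w([\log\frac1u,\infty))=\int w(dr)\mathbf 1_{\{u\ge e^{-r}\}}$; left-continuity of $\chi$ is what makes the interval closed. Using $(1-u)^d\le e^{-ud}$ for small $u$ and $(1-u)^d\le2^{-d}$ for $u\ge\frac12$,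
\[
\kappa(d)\le\int w(dr)\int_{e^{-r}}^\infty de^{-ud}\,du+d2^{-d}\mu([\tfrac12,1))=\int w(dr)\,e^{-de^{-r}}+d2^{-d}\mu([\tfrac12,1)).
\]
Each state is occupied for a mean time at most $1/\|\Lambda\|$, so the last term contributes at most $\mu([\frac12,1))\sum_dd2^{-d}/\|\Lambda\|<\infty$ to $\mathbb E\int_0^\infty\kappa(D_t)\,dt$. The other term contributes $\int w(dr)M(r)$, where $M(r)=\mathbb E\int_0^\infty e^{-D_te^{-r}}dt$ is nondecreasing in $r$. Splitting according to the integer $n$ with $ne^r\le D_t<(n+1)e^r$,
\[
M(r)\le\sum_{n\ge0}e^{-n}\,\tau\big((n+1)e^r\big),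
\]
which is finite by \eqref{eq:tau}. For $r\ge1$ put $\lambda=r+\log(n+1)$, so that $r\le\lambda\le r(1+\log(n+1))$ and $m_*(\lambda)\ge m_*(r)$. Lemma~\ref{lem:upper} gives $M(r)\le Cr/m_*(r)$ with $C=16\sum_ne^{-n}(1+\log(n+1))$, whenever $m_*(r)>0$. The part of $\mu$ on $[1/2,63/64)$ contributes at most $\mu([\frac12,1))\log64$ to $m$. As $m(\infty)=\infty$, there is $r_0\ge1$ with $m_*\ge m/2>0$ on $[r_0,\infty)$. Since $w$ has total mass $\chi(\log2)$,
\[
\int w(dr)M(r)\le\chi(\log2)M(r_0)+2C\int_{[r_0,\infty)}\frac r{m(r)}\,w(dr)<\infty .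
\]
By Theorem~\ref{thm:criterion} there is no second Eve.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The measure belongs to the family, with $\chi(s)=1/s$, $w(dr)=r^{-2}dr$, $\int^\infty\chi=\infty$, and $\mu(du)=(1-u)^{-1}(\log\frac1{1-u})^{-3/2}du$. In the variable $x=\log\frac1{1-u}$, $\mu$ is the finite measure $x^{-3/2}dx$ on $[\log2,\infty)$, and $m(\lambda)\ge\lambda\int_\lambda^\infty x^{-3/2}dx=2\sqrt\lambda$ for $\lambda\ge\log2$. So $m(\infty)=\infty$ and $\int_1^\infty\frac r{m(r)}r^{-2}dr\le\frac12\int_1^\infty r^{-3/2}dr=1$. Lemma~\ref{lem:regime} and Theorem~\ref{thm:family}(2) apply.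
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:large}(ii)]
However slowly $m$ tends to infinity, we can place the mass of $w$ on a sequence sparse enough for part (2) and still keep $\int^\infty\chi=\infty$. Since $m(\lambda)\uparrow\infty$, choose $r_1<r_2<\cdots$ with $r_i\ge2^i$ and $m(r_i)\ge2^i$. Let $w=\sum_ir_i^{-1}\delta_{r_i}$, a finite measure, let $\chi(s)=w([s,\infty))$, and let $\nu_0(du)=\mathbf 1_{(0,1/2)}(u)u^{-2}\chi(\log\frac1u)\,du$. Then $\chi$ is positive, nonincreasing and left-continuous with $\chi(\infty)=0$. Moreover $\int_{\log2}^\infty\chi=\sum_ir_i^{-1}(r_i-\log2)=\infty$ and $\int\frac r{m(r)}w(dr)=\sum_i1/m(r_i)\le1$. Lemma~\ref{lem:regime} and Theorem~\ref{thm:family}(2) apply.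
\end{proof}

\section{A logarithmic moment: proof of Theorem~\ref{thm:large}(i)}\label{sec:log}

By Theorem~\ref{thm:criterion} it suffices to show that $\int_0^\infty\kappa(D_t)\,dt=\infty$ almost surely. No regularity of $\nu$ near $0$ is assumed, so we compare $\kappa$ and the speed of $D$ through a single function,
\[
F(d)=\int u\big(1-(1-u)^d\big)\nu(du),\qquad d\ge0 .
\]
The plan is to cut $\mathbb N$ into dyadic blocks and to show that $D$ spends a time of order $1/F(2^n)$ in the $n$-th block, with probability close to one. The clock then gains about $\kappa(2^n)/F(2^n)$ there, and these terms behave like increments of $\log F$, so they sum to infinity. The danger is that $D$ jumps over blocks, and the logarithmic moment excludes this.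

\subsection*{Preliminaries}
We have $F(0)=0$ and $F(d+1)-F(d)=\int u^2(1-u)^d\nu(du)$. This increment is nonincreasing in $d$; it equals $\|\Lambda\|=F(1)$ for $d=0$ and $\kappa(d)/d$ for $d\ge1$. So $F$ is concave on the integers, $F(i)\ge\frac idF(d)$ for $i\le d$, and in particular $F(2d)\le2F(d)$. Also $F(d)\uparrow\int u\,\nu(du)=\infty$. Let $\Phi(d)=\int((1-u)^d-1+du)\,\nu(du)$. Then $\Phi(0)=0$ and $\Phi(d+1)-\Phi(d)=F(d)$, so $\Phi(d)=\sum_{i<d}F(i)$ is nondecreasing and
\begin{equation}\label{eq:Phi}
\Phi(d)\le dF(d)\quad(d\ge1),\qquad\Phi(d)\ge F(d)\sum_{i<d}\frac id=\frac{d-1}2F(d)\ge\frac d4F(d)\quad(d\ge2).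
\end{equation}
Let $\mathcal D_n=\{2^n,\dots,2^{n+1}-1\}$ and $O_n=\int_0^\infty\mathbf 1_{\{D_t\in\mathcal D_n\}}dt$. Since $\kappa(d)/d$ is nonincreasing, $\kappa(d)\ge2^n\kappa(2^{n+1})/2^{n+1}=\frac12\kappa(2^{n+1})$ on $\mathcal D_n$, and
\[
\infty=\sum_{d\ge1}\log\frac{F(d+1)}{F(d)}\le\sum_{d\ge1}\frac{\kappa(d)}{dF(d)}\le\sum_{n\ge0}2^n\,\frac{\kappa(2^n)}{2^nF(2^n)}=\sum_{n\ge0}\frac{\kappa(2^n)}{F(2^n)} .
\]
Hence the weights $\eta_n=\frac12\kappa(2^{n+1})/F(2^n)\ge\frac12\kappa(2^{n+1})/F(2^{n+1})$ have infinite sum. Fix $\varepsilon>0$ and let $A_n=\{O_n\ge\varepsilon/F(2^n)\}$. Then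
\begin{equation}\label{eq:blocks}
\int_0^\infty\kappa(D_t)\,dt\ge\sum_n\tfrac12\kappa(2^{n+1})\,O_n\ge\varepsilon\sum_n\eta_n\mathbf 1_{A_n}.
\end{equation}
The event $A_n$ fails if $D$ enters $[2^n,\infty)$ too high (Step 2) or crosses the block too fast (Step 3). To bound the first probability we must know that $D$ does not linger in the lower blocks, from which a long jump could start.

\subsection*{Step 1: $\mathbb E[O_n]\le16/F(2^n)$}
For $n=0$, $\mathbb E[O_0]\le1/\|\Lambda\|=1/F(1)$. For $n\ge1$ let $g(d)=\min(d,2^{n+2})$ and $d\in\mathcal D_n$. At an atom, $g$ increases by $\min((K_d-1)^+,2^{n+2}-d)\ge\min((K_d-1)^+,2^{n+1})$. Let $K'$ be the number of ones among $B_1,\dots,B_d$. Then $K'\le d<2^{n+1}$, and $K'\le K_d$ since $Z_d\ge d$, so the increase is at least $(K'-1)^+$. As $\mathbf E_u[(K'-1)^+]=du-1+(1-u)^d$, the mean rate of increase of $g$ is at least $\Phi(d)\ge\Phi(2^n)\ge2^nF(2^n)/4$ by \eqref{eq:Phi}. The total increase is at most $2^{n+2}$, so \eqref{eq:compD} gives $2^nF(2^n)\mathbb E[O_n]/4\le2^{n+2}$.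

\subsection*{Step 2: $\mathbb P(D_{T_{2^n}}\ge\frac32 2^n)\to0$}
Let $n\ge1$, $l<n$, $i=n-l$ and $d\in\mathcal D_l$, so that $2^n>2^{i-1}d$. A jump from $d$ to $[\frac322^n,\infty)$ requires $K_d-1\ge d(\frac322^{i-1}-1)\ge d2^{i-2}$, the last inequality being equivalent to $2^{i-1}\ge1$. On this event $K_d(K_d-1)\ge(d2^{i-2})^2$, so by \eqref{eq:moments} its $\mathbf P_u$-probability is at most
\[
\frac{d(d+1)}{d^2\,4^{i-2}}\Big(\frac u{1-u}\Big)^2\le32\cdot4^{-i}\Big(\frac u{1-u}\Big)^2 .
\]
Where $1-u\ge2^{-i/2}$ this is at most $32\cdot2^{-i}u^2$; elsewhere we bound the probability by one. The rate of such jumps is therefore at most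
\[
J(i)=32\|\Lambda\|2^{-i}+\nu(\{1-u<2^{-i/2}\}).
\]
For given $u$, the number of $i\ge1$ with $1-u<2^{-i/2}$ is at most $2\log_2\frac1{1-u}$, and it is zero unless $1-u<2^{-1/2}$. So $\sum_{i\ge1}\nu(\{1-u<2^{-i/2}\})\le\int_{\{1-u<2^{-1/2}\}}2\log_2\frac1{1-u}\,\nu(du)$. This is finite: on $(\frac12,1)$ by hypothesis, and on $(1-2^{-1/2},\frac12]$ because $\nu$ is finite and the integrand bounded there. This is the only use of the hypothesis. By \eqref{eq:compD} and Step 1,
\[
\mathbb P\big(D_{T_{2^n}}\ge\tfrac322^n\big)\le\sum_{l=0}^{n-1}J(n-l)\,\mathbb E[O_l]\le\sum_{i=1}^nJ(i)\frac{16}{F(2^{n-i})} .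
\]
Each term tends to zero as $n\to\infty$, because $F\to\infty$, and is dominated by the summable $16J(i)/F(1)$. So the sum tends to zero.

\subsection*{Step 3: crossing a block}
For $d\in\mathcal D_n$ we bound the mean rate of $\psi(d,d')=\min(d'-d,2^n)$. Use \eqref{eq:small} for $u\le\frac12$, and the bounds $\psi\le 2^n$ and $\nu((\frac12,1))\le4\|\Lambda\|$ for $u>\frac12$. The rate is at most $\Phi(d)+2d\|\Lambda\|+2^{n+2}\|\Lambda\|$. Since $d\le2^{n+1}$, $\Phi(d)\le dF(d)\le2^{n+1}\cdot2F(2^n)$ and $\|\Lambda\|=F(1)\le F(2^n)$, each of the three terms is at most $4\cdot2^nF(2^n)$, and the rate is at most $12\cdot2^nF(2^n)$. Suppose that $D_{T_{2^n}}<\frac322^n$ and $A_n$ fails. Then $D$ climbs from below $\frac322^n$ to at least $2^{n+1}$ before time $T_{2^n}+\varepsilon/F(2^n)$, so its jumps from $\mathcal D_n$ in this time interval, truncated at $2^n$, sum to at least $2^{n-1}$. By \eqref{eq:compD}, with $\Gamma_s$ the indicator of $\{T_{2^n}<s\le T_{2^n}+\varepsilon/F(2^n),\,D_{s-}\in\mathcal D_n\}$, this sum has mean at most $12\cdot2^n\varepsilon$. By Markov's inequality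 the event has probability at most $24\varepsilon$.

\subsection*{Conclusion}
Steps 2 and 3 give $\liminf_n\mathbb P(A_n)\ge1-24\varepsilon$. The events $A_n$ are dependent, but an averaging argument needs only their probabilities. Let $Q_n=\sum_{i\le n}\eta_i\mathbf 1_{A_i}/\sum_{i\le n}\eta_i\in[0,1]$. Since $\sum\eta_i=\infty$, $\liminf\mathbb E[Q_n]\ge1-24\varepsilon$, and Fatou's lemma applied to $1-Q_n$ gives $\mathbb E[\limsup Q_n]\ge1-24\varepsilon$. On $\{\sum_i\eta_i\mathbf 1_{A_i}<\infty\}$ we have $Q_n\to0$. Hence $\mathbb P(\sum_i\eta_i\mathbf 1_{A_i}=\infty)\ge1-24\varepsilon$, and by \eqref{eq:blocks} $\mathbb P(\int_0^\infty\kappa(D_t)\,dt=\infty)\ge1-24\varepsilon$. Letting $\varepsilon\downarrow0$ proves Theorem~\ref{thm:large}(i). \qed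

\begin{remark}
The condition $\int u\,\nu(du)=\infty$ enters through $F\to\infty$, twice: in $\sum\eta_n=\infty$ and at the end of Step 2. It cannot be dropped, since $\nu=\delta_u$ has a finite logarithmic moment and no second Eve by Example~\ref{ex:single}.
\end{remark}

\section{Existence of Eves in the family of Theorem~\ref{thm:family}}\label{sec:family}

Let $\nu$ be as in Theorem~\ref{thm:family}. We first bound $\kappa$ from below by a monotone function. For $d\ge2$ and $u\in[\frac1{2d},\frac1d]$ we have $(1-u)^d\ge(1-\frac1d)^d\ge\frac14$ and $\chi(\log\frac1u)\ge\chi(\log2d)$, so $\kappa(d)\ge d\cdot\frac1{2d}\cdot\frac14\chi(\log2d)$. With $c_0=\min(\frac18,\kappa(1)/\chi(\log2))>0$,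
\begin{equation}\label{eq:kappalow}
\kappa(d)\ge\underline\kappa(d):=c_0\,\chi(\log2d)\qquad(d\ge1),
\end{equation}
and $\underline\kappa$ is positive and nonincreasing.

\begin{proof}[Proof of part (1)]
If $\chi(\infty)>0$, then $\kappa\ge c_0\chi(\infty)$, so $\int_0^\infty\kappa(D_t)\,dt=\infty$ and Theorem~\ref{thm:criterion} applies. If $m(\infty)=\int\log\frac1{1-u}\,\mu(du)<\infty$, Theorem~\ref{thm:large}(i) applies.
\end{proof}

For part (3), long jumps are no longer negligible and the block argument is lost. We show instead that the clock diverges in mean, by a lower bound on passage times that matches the heuristic of Section~\ref{sec:freeze}, and then pass from the mean to almost sure divergence by monotonicity.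

\begin{lemma}\label{lem:lower}
With $C=\frac12\chi(\log2)+2\|\Lambda\|$, we have $\tau(e^\lambda)\ge\lambda/(f(\lambda)+m(\lambda)+C)$ for $\lambda\ge1$.
\end{lemma}

\begin{proof}
Let $\psi(d,d')=\min(\log(d'/d),\lambda)$. Up to and including time $T_{e^\lambda}$, which is finite, the increments of $\log D$ sum to at least $\lambda$, and so do their truncations at $\lambda$. By \eqref{eq:compD} it suffices to show that $\bar\psi(d)\le f(\lambda)+m(\lambda)+C$ for $d<e^\lambda$.

For $u\ge\frac12$, the function $x\mapsto\min(\log x,\lambda)$ is concave and nondecreasing, $d'/d\le1+K_d/d$, and $\mathbf E_u[1+K_d/d]=\frac1{1-u}$ by \eqref{eq:moments}. Jensen's inequality bounds $\mathbf E_u[\psi]$ by $\min(\log\frac1{1-u},\lambda)$, whose $\mu$-integral is $m(\lambda)$.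

For $u<\frac12$, the inequality $\log(1+x)\le x$ and \eqref{eq:small} give $\mathbf E_u[\psi]\le\frac1d[(1-u)^d-1+du]+2u^2$. The last term integrates to at most $2\|\Lambda\|$. The bracket vanishes for $d=1$. For $d\ge2$ it is at most $du$, and at most $\binom d2u^2\le d^2u^2/2$ by Taylor's formula. Using the second bound for $u<\frac1d$ and the first for $u\ge\frac1d$, the first term integrates to at most
\[
\int_0^{1/d}\frac d2\,\chi\big(\log\tfrac1u\big)\,du+\int_{1/d}^{1/2}\chi\big(\log\tfrac1u\big)\frac{du}u\le\tfrac12\chi(\log2)+f(\log d)\le\tfrac12\chi(\log2)+f(\lambda).\qedhere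
\]
\end{proof}

\begin{lemma}\label{lem:zeroone}
Let $g:\mathbb N\to(0,\infty)$ be nonincreasing and $V=\int_0^\infty g(D_t)\,dt$. If $\mathbb E_1[V]=\infty$, then $V=\infty$ almost surely under $\mathbb P_1$.
\end{lemma}

\begin{proof}
Let $g_L(d)=g(d)\mathbf 1_{\{d<L\}}$ and $V_L=\int_0^\infty g_L(D_t)\,dt$. The function $g_L$ is nonincreasing, so the monotone coupling of Section~\ref{sec:D} gives $\mathbb E_{d'}[V_L]\le\mathbb E_d[V_L]\le g(1)\tau(L)<\infty$ for $d'\ge d$. By the Markov property, and since $D_t\ge d$ under $\mathbb P_d$,
\[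
\mathbb E_d[V_L^2]=2\,\mathbb E_d\int_0^\infty g_L(D_t)\,\mathbb E_{D_t}[V_L]\,dt\le2\,\big(\mathbb E_d[V_L]\big)^2 .
\]
The Paley--Zygmund inequality, $\mathbb P(X\ge\frac12\mathbb EX)\ge\frac14(\mathbb EX)^2/\mathbb E[X^2]$ for $X\ge0$, gives $\mathbb P_d(V\ge\frac12\mathbb E_d[V_L])\ge\frac18$ for $L>d$. By the strong Markov property at $T_d$ and monotonicity, $\mathbb E_1[V_L]\le g(1)\tau(d)+\mathbb E_d[V_L]$. As $L\to\infty$ the left side increases to $\mathbb E_1[V]=\infty$, so $\mathbb E_d[V_L]\to\infty$ and $\mathbb P_d(V=\infty)\ge\frac18$ for every $d$. Since $\int_0^ng(D_t)\,dt\le ng(1)$ is finite, the Markov property gives $\mathbb P(V=\infty\mid\mathcal G_n)=\mathbb P_{D_n}(V=\infty)\ge\frac18$. By L\'evy's zero--one law the left side tends to $\mathbf 1_{\{V=\infty\}}$ almost surely, so this indicator equals one.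
\end{proof}

\begin{proof}[Proof of part (3)]
As $\chi(\infty)=0$, we have $\underline\kappa(d)=c_0\int w(dr)\mathbf 1_{\{d\le e^r/2\}}$. For $r\ge3$ let $\lambda=r-\log2$, so that $\max(1,r/2)\le\lambda\le r$. By Lemma~\ref{lem:lower} and the monotonicity of $f$ and $m$,
\[
\mathbb E\int_0^\infty\underline\kappa(D_t)\,dt\ge c_0\int w(dr)\,\tau(e^r/2)\ge c_0\int_{[3,\infty)}\frac{r/2}{f(r)+m(r)+C}\,w(dr).
\]
Since $f(r)\ge f(1)>0$ for $r\ge1$, the denominator is at most $(1+C/f(1))(f(r)+m(r))$, and $\int_{[1,3)}\frac r{f+m}\,dw\le3\chi(\log2)/f(1)$ is finite. So the hypothesis makes the right side infinite. Lemma~\ref{lem:zeroone} with $g=\underline\kappa$, the bound \eqref{eq:kappalow} and Theorem~\ref{thm:criterion} give the result.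
\end{proof}

Parts (2) and (3) differ by the term $f$ in the denominator, because Lemma~\ref{lem:upper} uses the large events only. Part (4) covers the cases in which one of $f,m$ dominates. When $f$ dominates, no condition is needed, for the following reason.

\begin{lemma}\label{lem:diverge}
If $\chi(\infty)=0$, then $\int_{[1,\infty)}\frac r{f(r)}\,w(dr)=\infty$.
\end{lemma}

\begin{proof}
Let $\tilde f(R)=f(R)+(\log2)\chi(\log2)$ and $g(R)=\int_{[\log2,R)}r\,w(dr)$. By Fubini's theorem,
\[
f(R)=\int_{\log2}^Rw([s,\infty))\,ds=\int\big(\min(r,R)-\log2\big)w(dr)=g(R)+R\chi(R)-(\log2)\chi(\log2),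
\]
that is, $\tilde f(R)=g(R)+R\chi(R)$. The function $\tilde f\ge f$ increases to infinity. It suffices to show that $\int_{[1,\infty)}r\,w(dr)/\tilde f(r)=\infty$. Suppose that this integral converges, and let $\delta(R_1)$ be its part over $[R_1,\infty)$, which tends to zero as $R_1\to\infty$. For $1\le R_1<R$, monotonicity of $\tilde f$ gives
\[
\frac{g(R)}{\tilde f(R)}\le\frac{g(R_1)}{\tilde f(R)}+\int_{[R_1,R)}\frac{r\,w(dr)}{\tilde f(r)}\le\frac{g(R_1)}{\tilde f(R)}+\delta(R_1).
\]
Letting $R\to\infty$ and then $R_1\to\infty$, we get $g/\tilde f\to0$. So $\tilde f(r)\le2r\chi(r)$ for $r\ge R_0$, and for all $R_1\ge R_0$,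
\[
\delta(R_1)\ge\frac12\int_{[R_1,\infty)}\frac{w(dr)}{\chi(r)}\ge\frac12\,\frac{w([R_1,\infty))}{\chi(R_1)}=\frac12,
\]
a contradiction.
\end{proof}

\begin{proof}[Proof of part (4) and of the example]
Since $m(\infty)=\infty$, $\mu$ is nonzero, so $f$ and $m$ are continuous and positive on $[1,\infty)$, and a bound $O(\cdot)$ at infinity holds on all of $[1,\infty)$. If $m=O(f)$, then $\frac r{f+m}\ge\delta\frac rf$ for some $\delta>0$, and Lemma~\ref{lem:diverge} and part (3) give Eves. If $f=O(m)$, then $\frac r{f+m}\ge\delta\frac rm$. So part (3) applies when $\int_{[1,\infty)}\frac rm\,dw=\infty$, and part (2) applies when this integral is finite.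

Let $\chi(s)=s^{-\beta}$ for large $s$ and $m(\lambda)\asymp\lambda^\gamma$; then $\chi(\infty)=0$ and $m(\infty)=\infty$. If $\beta+\gamma\le1$, then $\beta<1$, $f(r)\asymp r^{1-\beta}$ and $m=O(f)$, so Eves exist. If $\beta+\gamma>1$, then $w(dr)=\beta r^{-\beta-1}dr$ for large $r$ and $\int^\infty r^{1-\gamma}r^{-\beta-1}dr=\int^\infty r^{-\beta-\gamma}dr<\infty$, so there is no second Eve by part (2). Together with Lemma~\ref{lem:regime}, this completes the proof of Theorem~\ref{thm:family}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBMST}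
Birkner, Blath, M\"ohle, Steinr\"ucken and Tams, \emph{ALEA} \textbf{6} (2009).

\bibitem{DK}
Donnelly and Kurtz, \emph{Ann. Probab.} \textbf{27} (1999).

\bibitem{Labbe}
Cyril Labb\'e, \emph{From flows of Lambda Fleming-Viot processes to lookdown processes via flows of partitions}, arXiv:1107.3419 (2011).

\bibitem{Pitman}
Pitman, \emph{Ann. Probab.} \textbf{27} (1999).

\end{thebibliography}
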